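\title{An ultrametric characterization of universally free numerical semigroups}

\begin{abstract}
Let $A=\{a_1,\dots,a_n\}$ be the minimal generating set of a numerical semigroup and let $I_A$ be its toric ideal. We prove that four conditions are equivalent: the universal Markov basis of $I_A$ equals its Graver basis; the universal Gr\"obner basis consists of the circuits; the semigroup is free for every arrangement of its generators; every circuit belongs to the universal Markov basis. This confirms a conjecture posed by Garc\'ia Marco, Garc\'ia-S\'anchez, Ojeda and Tatakis. All four conditions are equivalent to an arithmetic one: for any three generators, two of the three pairwise least common multiples are equal and the third divides them. We classify these semigroups by weighted rooted trees and determine their Betti degrees, Graver bases, Hilbert series and Frobenius numbers.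
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb N=\{0,1,2,\dots\}$. For a finite set $A=\{a_1,\dots,a_n\}$ of positive integers put $\langle A\rangle=\{u_1a_1+\dots+u_na_n: u_i\in\mathbb N\}$. If $\gcd(A)=1$, then $\mathcal S=\langle A\rangle$ is a \emph{numerical semigroup}; it contains all but finitely many elements of $\mathbb N$. The set $A$ is the \emph{minimal generating set} of $\mathcal S$ if no $a_i$ lies in the semigroup generated by the other elements of $A$. Throughout,
\[
L_{ij}=\operatorname{lcm}(a_i,a_j).
\]

Let $\mathbb K$ be a field. For $u\in\mathbb N^n$ the monomial $x^u=x_1^{u_1}\cdots x_n^{u_n}\in\mathbb K[x_1,\dots,x_n]$ has \emph{$A$-degree} $\deg_A x^u=u_1a_1+\dots+u_na_n$. A monomial of degree $b$ records one way of writing $b$ as a sum of generators, and the \emph{toric ideal}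
\[
I_A=\langle x^u-x^v:\ \deg_A x^u=\deg_A x^v\rangle
\]
records all coincidences between such expressions. A \emph{binomial} is a nonzero polynomial $x^u-x^v$, and we identify a binomial with its negative. Four sets of binomials of $I_A$ single out, in four different senses, the coincidences that matter.

\begin{itemize}
\item The \emph{universal Markov basis} $\mathcal M_A$ is the union of all minimal systems of binomial generators of $I_A$.
\item The \emph{Graver basis} $\operatorname{Gr}_A$ is the set of primitive binomials: $x^u-x^v\in I_A$ is \emph{primitive} if there is no other binomial $x^{u'}-x^{v'}\in I_A$ with $x^{u'}\mid x^u$ and $x^{v'}\mid x^v$.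
\item The \emph{universal Gr\"obner basis} $\mathcal U_A$ is the union of the reduced Gr\"obner bases of $I_A$ over all monomial orders.
\item The set of \emph{circuits} $\mathcal C_A$ consists of the binomials $x^{w^+}-x^{w^-}$, where $w=w^+-w^-\in\mathbb Z^n$ (positive and negative parts) has relatively prime coordinates and has inclusion-minimal support among the nonzero integer vectors with $\sum_i w_ia_i=0$.
\end{itemize}
The circuits are explicit. A nonzero vector $w$ with $\sum_i w_ia_i=0$ has a positive coordinate $i$ and a negative coordinate $j$, and $\{i,j\}$ is itself the support of such a vector. So the minimal supports are the two-element sets, and the circuits are the $\binom n2$ binomials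
\[
x_i^{L_{ij}/a_i}-x_j^{L_{ij}/a_j}\qquad(i\neq j),
\]
of degree $L_{ij}$. In general $\mathcal C_A\subseteq\mathcal U_A\subseteq\operatorname{Gr}_A$ and $\mathcal M_A\subseteq\operatorname{Gr}_A$ (Lemma~\ref{lem:inclusions}), and one may ask when these inclusions collapse.

A condition of a different kind involves no ideal. For a permutation $\sigma$ of $\{1,\dots,n\}$ put $g_k=\gcd(a_{\sigma(1)},\dots,a_{\sigma(k)})$. The number $(g_{k-1}/g_k)\,a_{\sigma(k)}$ is the smallest positive multiple of $a_{\sigma(k)}$ in the group $g_{k-1}\mathbb Z$ generated by the earlier elements. The semigroup $\mathcal S$ is \emph{free} for the arrangement $(a_{\sigma(1)},\dots,a_{\sigma(n)})$ if this multiple already lies in the semigroup they generate: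
\[
\frac{g_{k-1}}{g_k}\,a_{\sigma(k)}\in\langle a_{\sigma(1)},\dots,a_{\sigma(k-1)}\rangle\qquad(k=2,\dots,n).
\]
It is \emph{universally free} if it is free for every arrangement of its minimal generating set.

Consider the following classes of numerical semigroups $\mathcal S=\langle A\rangle$, with $A$ the minimal generating set:
\[
\mathcal F_1:\ \mathcal M_A=\operatorname{Gr}_A;\qquad
\mathcal F_2:\ \mathcal C_A=\mathcal U_A;\qquad
\mathcal F_3:\ \mathcal S\text{ is universally free};\qquad
\mathcal F_4:\ \mathcal C_A\subseteq\mathcal M_A.
\]
It is known that $\mathcal F_1\cup\mathcal F_3\subseteq\mathcal F_4$ and $\mathcal F_2\subseteq\mathcal F_3$, and it is conjectured in \cite{GGOT} that $\mathcal F_1=\mathcal F_2=\mathcal F_3=\mathcal F_4$.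

For $n\le 2$ every semigroup lies in all four classes: for $n=2$ the four sets of binomials reduce to the single circuit, and the freeness condition for $k=2$ asks only that $\operatorname{lcm}(a_{\sigma(1)},a_{\sigma(2)})$ be a multiple of $a_{\sigma(1)}$. Each of the four conditions therefore forbids some way in which further generators interfere with the relation between two given ones: by making a circuit redundant, by entering a Gr\"obner basis element as a third variable, or by having a multiple in the group but not in the semigroup of the earlier generators. This makes it plausible that the obstructions are the same. What is less evident is that $\mathcal F_4$, a condition on $\binom n2$ explicit binomials, can control all primitive binomials and all monomial orders. The link is the following condition on the degrees of the circuits.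

\begin{definition}\label{def:T}
A finite set $A=\{a_1,\dots,a_n\}$ of positive integers satisfies \emph{condition \textup{(T)}} if for all distinct $i,j,k$, two of the numbers $L_{ij},L_{ik},L_{jk}$ are equal and the third divides them.
\end{definition}

\begin{theorem}\label{thm:main}
Let $\mathcal S=\langle A\rangle$ be a numerical semigroup with minimal generating set $A$. The following are equivalent: $\mathcal S\in\mathcal F_1$; $\mathcal S\in\mathcal F_2$; $\mathcal S\in\mathcal F_3$; $\mathcal S\in\mathcal F_4$; $A$ satisfies \textup{(T)}. In particular $\mathcal F_1=\mathcal F_2=\mathcal F_3=\mathcal F_4$.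
\end{theorem}

The proof is self-contained and does not use the known inclusions quoted above. After the standard facts on fibers (Section~\ref{sec:fibers}) and two examples worked by hand (Section~\ref{sec:examples}), Section~\ref{sec:triples} shows that a single triple violating (T) destroys all four properties. In the other direction, (T) is an ultrametric inequality for the numbers $L_{ij}$, so it splits $A$ into clusters; the Chinese remainder theorem then decouples the clusters and allows an induction on $n$ (Sections~\ref{sec:decomp} and~\ref{sec:sufficient}). Iterating the splitting gives a rooted tree, and Theorem~\ref{thm:trees} classifies the semigroups of Theorem~\ref{thm:main} by weighted trees and reads off their Betti degrees, Graver bases, Hilbert series and Frobenius numbers.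

\section{Fibers and the four sets of binomials}\label{sec:fibers}

In this section $A=\{a_1,\dots,a_n\}$ is any finite set of positive integers; the definitions of $I_A$, $\mathcal M_A$, $\operatorname{Gr}_A$, $\mathcal U_A$, $\mathcal C_A$ apply unchanged. The \emph{fiber} of $b\in\mathbb N$ is the finite set of monomials of $A$-degree $b$. Multiplying all $a_i$ by a constant rescales degrees and changes neither the fibers, as sets of monomials, nor $I_A$, nor the four sets of binomials.

Let $\varphi\colon\mathbb K[x_1,\dots,x_n]\to\mathbb K[t]$ send $x_i$ to $t^{a_i}$. Its kernel contains $I_A$ and is homogeneous for the $A$-degree. A homogeneous polynomial lies in $\ker\varphi$ exactly when its coefficients sum to $0$, and then it is a linear combination of differences of monomials of one fiber. Hence $I_A=\ker\varphi$, each graded piece $(I_A)_b$ is spanned by binomials, and $x^u-x^v\in I_A$ if and only if $\deg_Ax^u=\deg_Ax^v$.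

Minimal generators are detected by a graph. The \emph{fiber graph} of $b$ has the fiber of $b$ as vertex set, two monomials being adjacent if some variable divides both.

\begin{lemma}\label{lem:markov}
A binomial $x^u-x^v\in I_A$ of degree $b$ lies in $\mathcal M_A$ if and only if $x^u$ and $x^v$ lie in different connected components of the fiber graph of $b$.
\end{lemma}

\begin{proof}
Let $\mathfrak m=\langle x_1,\dots,x_n\rangle$. All variables have positive degree, so the graded Nakayama lemma applies: a set of homogeneous elements of $I_A$ generates $I_A$ if and only if its image spans $I_A/\mathfrak mI_A$, and it is a minimal system of generators if and only if it maps bijectively onto a basis. The images of the binomials span $I_A/\mathfrak mI_A$. So a binomial outside $\mathfrak mI_A$ can be completed by binomials to a minimal system, while a binomial in $\mathfrak mI_A$ belongs to none. It remains to show that $x^u-x^v\in\mathfrak mI_A$ if and only if $x^u,x^v$ lie in one component.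

If two monomials of the fiber are divisible by $x_i$, their difference is $x_i$ times an element of $I_A$. Summing along a path, monomials in one component have their difference in $\mathfrak mI_A$. Conversely, $(\mathfrak mI_A)_b$ is spanned by elements $x^w(x^p-x^q)$ with $w\ne0$ and $x^p-x^q\in I_A$, whose two terms are adjacent. Thus for each component $K$, the linear form ``sum of the coefficients of the monomials in $K$'' vanishes on $(\mathfrak mI_A)_b$. If $K$ contains $x^u$ but not $x^v$, this form takes the value $1$ on $x^u-x^v$.
\end{proof}

Recall that a \emph{monomial order} is a total order $<$ on monomials with $1$ as least element and compatible with multiplication. The initial monomial $\operatorname{in}(f)$ is the largest monomial of $f\neq0$, and $\operatorname{in}(I)$ is the ideal generated by the $\operatorname{in}(f)$, $0\ne f\in I$. Monomials outside $\operatorname{in}(I)$ are \emph{standard}; divisors of standard monomials are standard. The \emph{reduced Gr\"obner basis} of $I$ contains, for each minimal monomial generator $x^u$ of $\operatorname{in}(I)$, the unique element $x^u-h\in I$ with $h$ a linear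 combination of standard monomials, and nothing else. In the \emph{lexicographic order} for a given ordering of the variables, $x^u>x^v$ if $u_i>v_i$ for the largest variable $x_i$ at which the exponents differ.

\begin{lemma}\label{lem:groebner}
Fix a monomial order. A monomial is standard for $I_A$ if and only if it is the smallest monomial of its fiber; so each nonempty fiber contains exactly one standard monomial. The reduced Gr\"obner basis of $I_A$ consists of the binomials $x^u-x^v$ such that $x^u$ is not standard, all proper divisors of $x^u$ are standard, and $x^v$ is the standard monomial in the fiber of $x^u$.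
\end{lemma}

\begin{proof}
If $x^v<x^u$ lie in one fiber, then $x^u=\operatorname{in}(x^u-x^v)$ is not standard. Conversely, let $x^u=\operatorname{in}(f)$ with $f\in I_A$. The homogeneous component of $f$ containing $x^u$ lies in $I_A$, so its coefficients sum to $0$, and it contains a second monomial, which is smaller than $x^u$. For the last statement, the minimal generators of $\operatorname{in}(I_A)$ are the nonstandard monomials all of whose proper divisors are standard, and $x^u-x^v\in I_A$ has the form $x^u-h$ required above.
\end{proof}

\begin{lemma}\label{lem:inclusions}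
\begin{enumerate}
\item[(a)] The two terms of a primitive binomial have no variable in common.
\item[(b)] Circuits are primitive, and a primitive binomial involving exactly two variables is a circuit.
\item[(c)] $\mathcal M_A\subseteq\operatorname{Gr}_A$ and $\mathcal C_A\subseteq\mathcal U_A\subseteq\operatorname{Gr}_A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x_i$ divides both terms, dividing by $x_i$ gives another binomial of $I_A$ whose terms divide the original ones.

(b) A binomial $x_i^p-x_j^q$ with $i\neq j$ lies in $I_A$ exactly when $pa_i=qa_j$, that is, when $(p,q)$ is a positive integer multiple of $(L_{ij}/a_i,L_{ij}/a_j)$. It is primitive exactly when the multiple is $1$. By (a), a primitive binomial in two variables has this form.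

(c) Let $x^u-x^v\in I_A$ and let $x^{u'}-x^{v'}\in I_A$ be a binomial with $x^{u'}\mid x^u$ and $x^{v'}\mid x^v$. Comparing degrees, $u'=u$ holds if and only if $v'=v$; and $u',v'\ne0$, since the fiber of $0$ is $\{1\}$.

Suppose $x^u-x^v$ is not primitive, and take $x^{u'}-x^{v'}$ as above with $u'\neq u$. The monomial $x^{u-u'+v'}$ lies in the fiber of $x^u$; it shares the factor $x^{u-u'}\neq1$ with $x^u$ and the factor $x^{v'}\ne1$ with $x^v$. By Lemma~\ref{lem:markov}, $x^u-x^v\notin\mathcal M_A$. Hence $\mathcal M_A\subseteq\operatorname{Gr}_A$.

Suppose $x^u-x^v$ lies in a reduced Gr\"obner basis, with initial monomial $x^u$. Then $x^{v'}$ is standard as a divisor of $x^v$, so the other monomial $x^{u'}$ of the same fiber is not standard. As proper divisors of $x^u$ are standard, $u'=u$, and $x^u-x^v$ is primitive. Hence $\mathcal U_A\subseteq\operatorname{Gr}_A$.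

Finally fix $i\ne j$, put $p=L_{ij}/a_i$, $q=L_{ij}/a_j$, and take a lexicographic order in which $x_i>x_j$ are the two smallest variables. A monomial smaller than $x_i^k$ in its fiber has the form $x_i^\alpha x_j^\beta$ with $\alpha<k$ and $(k-\alpha)a_i=\beta a_j$, which forces $k-\alpha\ge p$. So $x_i^k$ is standard for $k<p$. The monomial $x_j^q$ is the smallest in the fiber of $L_{ij}$, since every other monomial there involves a larger variable. By Lemma~\ref{lem:groebner}, $x_i^p-x_j^q$ lies in the reduced Gr\"obner basis. Hence $\mathcal C_A\subseteq\mathcal U_A$.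
\end{proof}

\section{Two semigroups with three generators}\label{sec:examples}

Both halves of the proof are visible for $n=3$. We write $x,y,z$ for $x_1,x_2,x_3$.

\begin{example}[(T) fails]\label{ex:bad}
Let $(a_1,a_2,a_3)=(6,4,9)$. Then $L_{12}=12$, $L_{13}=18$, $L_{23}=36$ are distinct. A relation $6u_1+4u_2+9u_3=0$ forces $3\mid u_2$ and $2\mid u_3$, so the natural letters are $x,y^3,z^2$, of degrees $6\cdot1$, $6\cdot2$, $6\cdot3$. The letter $x$ is small compared with the other two, and this is the source of every failure.

In the fiber of $36$ the monomials $y^9,\ x^2y^6,\ x^3z^2,\ z^4$ form a path, so the circuit $y^9-z^4$ is not in $\mathcal M_A$ by Lemma~\ref{lem:markov}. Since circuits are primitive, $\mathcal S$ is in neither $\mathcal F_4$ nor $\mathcal F_1$. The fiber of $9$ is $\{z\}$ and the fiber of $18$ is $\{z^2,x^3,xy^3\}$; for the lexicographic order with $z>x>y$, Lemma~\ref{lem:groebner} puts $z^2-xy^3$ in the reduced Gr\"obner basis, so $\mathcal S\notin\mathcal F_2$. Finally $\mathcal S$ is free for the arrangement $(4,6,9)$, because $2\cdot 9=6+3\cdot4$, but not for $(4,9,6)$, because $\gcd(4,9)=1$ and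 $6\notin\langle4,9\rangle$.
\end{example}

\begin{example}[(T) holds]\label{ex:good}
Let $(a_1,a_2,a_3)=(10,15,12)$. Then $L_{12}=30$ and $L_{13}=L_{23}=60$. The generators $10=5\cdot2$ and $15=5\cdot3$ form a cluster, and $\deg x^u=5(2u_1+3u_2)+12u_3$.

Let $x^u-x^v$ be primitive. Since $5$ and $12$ are coprime, equality of degrees gives an integer $k$, which we may take $\ge0$ by choosing the sign, with
\[
2(u_1-v_1)+3(u_2-v_2)=12k,\qquad u_3-v_3=-5k .
\]
If $k=0$, then $u_3=v_3=0$ by Lemma~\ref{lem:inclusions}(a), and the binomial is the circuit $x^3-y^2$. Let $k>0$. Then $z^5\mid x^v$. The first equation splits again, because $2$ and $3$ are coprime: $u_1-v_1=3k_1$ and $u_2-v_2=2k_2$ with $k_1+k_2=2k\geq2$. So $x^u$ is divisible by a product of two factors from $\{x^3,y^2\}$, that is, by a monomial of degree $60$. Primitivity forces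
\[
\operatorname{Gr}_A\subseteq\{x^3-y^2,\ x^6-z^5,\ x^3y^2-z^5,\ y^4-z^5\}.
\]
In a monomial of degree divisible by $5$ the exponent of $z$ is divisible by $5$, so the fiber of $30$ is $\{x^3,y^2\}$ and the fiber of $60$ is $\{x^6,x^3y^2,y^4,z^5\}$. In both, the terms of the listed binomials lie in different components, so all four binomials are in $\mathcal M_A$, and $\mathcal M_A=\operatorname{Gr}_A$. The only non-circuit is $x^3y^2-z^5$. It lies in no reduced Gr\"obner basis: by Lemma~\ref{lem:groebner} the proper divisors $x^3$ and $y^2$ of its term $x^3y^2$ would both be standard, but they lie in one fiber. So $\mathcal U_A=\mathcal C_A$. For freeness only the last step matters, and $\gcd(10,15)\cdot12=6\cdot10$, $\gcd(15,12)\cdot10=2\cdot15$, $\gcd(10,12)\cdot15=3\cdot10$. Thus $\mathcal S$ lies in all four classes, with $\mathcal C_A=\mathcal U_A\subsetneq\mathcal M_A=\operatorname{Gr}_A$.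
\end{example}

\section{A triple violating (T) obstructs all four properties}\label{sec:triples}

We first put an arbitrary triple in the form found in Example~\ref{ex:bad}: its relations are those of a pairwise coprime triple $e_1,e_2,e_3$, written in the letters $x_k^{d_k}$.

\begin{lemma}\label{lem:triple}
Let $a_1,a_2,a_3$ be positive integers with greatest common divisor $g$. Put
\[
d_1=\frac{\gcd(a_2,a_3)}g,\quad d_2=\frac{\gcd(a_1,a_3)}g,\quad d_3=\frac{\gcd(a_1,a_2)}g,\quad D=gd_1d_2d_3 .
\]
There are pairwise coprime positive integers $e_1,e_2,e_3$ with $d_ka_k=De_k$ for all $k$ and $L_{ij}=De_ie_j$ for $i\neq j$. If $u_1a_1+u_2a_2+u_3a_3=0$ with $u_k\in\mathbb Z$, then $d_k\mid u_k$ for all $k$.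
\end{lemma}

\begin{proof}
Dividing all $a_k$ by $g$ divides $D$ and the $L_{ij}$ by $g$ and leaves the $d_k$ unchanged, so let $g=1$. A common divisor of two of the $d_k$ divides all three $a$'s, so the $d_k$ are pairwise coprime. Both $d_2$ and $d_3$ divide $a_1$, hence $a_1=d_2d_3e_1$; in the same way $a_2=d_1d_3e_2$ and $a_3=d_1d_2e_3$. This is $d_ka_k=De_k$. From $d_3=\gcd(a_1,a_2)=d_3\gcd(d_2e_1,d_1e_2)$ we get $\gcd(e_1,e_2)=1$, and $L_{12}=a_1a_2/d_3=De_1e_2$. In a relation, $d_1$ divides $u_2a_2+u_3a_3=-u_1a_1$, and $\gcd(d_1,a_1)=\gcd(a_1,a_2,a_3)=1$, so $d_1\mid u_1$. The other indices are symmetric.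
\end{proof}

Order the triple so that $e_1\le e_2\le e_3$. If $e_2=1$, then $e_1=1$, $L_{12}=D$ and $L_{13}=L_{23}=De_3$, so the triple satisfies (T). If $e_2\ge2$, coprimality gives $e_1<e_2<e_3$, so $L_{12}<L_{13}<L_{23}$ and the triple violates (T). Therefore:
\begin{equation}\label{eq:bad}
\text{a triple violates (T) if and only if, suitably ordered, } 1\le e_1<e_2<e_3 .
\end{equation}
The same case distinction shows that (T) is equivalent to the ultrametric inequality $L_{jk}\le\max(L_{ij},L_{ik})$ for all distinct $i,j,k$.

The bad triple now sits inside a larger set $A$, so each argument must survive the presence of further variables. A path in a fiber graph does so automatically, an arrangement can begin with the triple, and a lexicographic order can make the other variables too large to matter.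

\begin{proposition}\label{prop:necessary}
If $\mathcal S=\langle A\rangle$ lies in $\mathcal F_1\cup\mathcal F_2\cup\mathcal F_3\cup\mathcal F_4$, then $A$ satisfies \textup{(T)}.
\end{proposition}

\begin{proof}
Suppose that, after relabeling, $a_1,a_2,a_3$ violate (T), with $e_1<e_2<e_3$ as in \eqref{eq:bad}. By Lemma~\ref{lem:triple},
\[
\deg_A\bigl(x_1^{d_1\alpha}x_2^{d_2\beta}x_3^{d_3\gamma}\bigr)=D(\alpha e_1+\beta e_2+\gamma e_3).
\]

\emph{$\mathcal S\notin\mathcal F_4$ and $\mathcal S\notin\mathcal F_1$.} The four triples $(\alpha,\beta,\gamma)$
\[
(0,e_3,0),\qquad(e_2,\,e_3-e_1,\,0),\qquad(e_3,\,0,\,e_2-e_1),\qquad(0,0,e_2)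
\]
all satisfy $\alpha e_1+\beta e_2+\gamma e_3=e_2e_3$, so they give monomials in the fiber of $L_{23}=De_2e_3$. Since $e_3-e_1>0$ and $e_2-e_1>0$, consecutive monomials share $x_2$, $x_1$ and $x_3$, in this order. The endpoints are the terms of the circuit $x_2^{d_2e_3}-x_3^{d_3e_2}$, which is therefore not in $\mathcal M_A$ by Lemma~\ref{lem:markov}. So $\mathcal C_A\not\subseteq\mathcal M_A$, and since $\mathcal C_A\subseteq\operatorname{Gr}_A$, also $\mathcal M_A\ne\operatorname{Gr}_A$.

\emph{$\mathcal S\notin\mathcal F_3$.} For an arrangement beginning with $a_2,a_3,a_1$ we have $g_2/g_3=d_1$, and freeness would give $d_1a_1=\beta a_2+\gamma a_3$ with $\beta,\gamma\in\mathbb N$. By Lemma~\ref{lem:triple}, $\beta=d_2\beta'$ and $\gamma=d_3\gamma'$, and dividing by $D$ gives $e_1=\beta'e_2+\gamma'e_3$ with $(\beta',\gamma')\neq(0,0)$. Then $e_1\ge e_2$, a contradiction.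

\emph{$\mathcal S\notin\mathcal F_2$.} We need a Gr\"obner basis element in three variables. Take the lexicographic order in which all $x_k$ with $k\ge4$ are larger than $x_3>x_1>x_2$, and look for the first power of $x_3$ that is not standard. Let $c$ be the least positive integer with $ce_3\in\langle e_1,e_2\rangle$. The point is that $c$ is too small for $ce_3$ to be a multiple of $e_2$.

If $e_1=1$, then $c=1$. If $e_1\ge2$, we use Sylvester's theorem: for coprime $e_1,e_2$, every integer $N>e_1e_2-e_1-e_2$ lies in $\langle e_1,e_2\rangle$. (Choose $0\le\beta\le e_1-1$ with $\beta e_2\equiv N \pmod{e_1}$; then $N-\beta e_2$ is a multiple of $e_1$ larger than $-e_1$.) Since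
\[
(e_1-1)e_3\ge(e_1-1)(e_2+1)=e_1e_2+e_1-e_2-1>e_1e_2-e_1-e_2,
\]
we get $c\le e_1-1$. In both cases $c<e_2$.

The powers $x_3^k$ with $0\le k<d_3c$ are standard. Otherwise the fiber of $x_3^k$ contains a smaller monomial, which involves no $x_i$ with $i\ge4$ and so equals $x_1^{p'}x_2^{q'}x_3^{k'}$ with $k'\le k$; here $k'<k$, since $k'=k$ forces $p'=q'=0$. Applying Lemma~\ref{lem:triple} to $(k-k')a_3=p'a_1+q'a_2$ and dividing by $D$, we find that $c'=(k-k')/d_3$ is an integer with $0<c'<c$ and $c'e_3\in\langle e_1,e_2\rangle$, contradicting the choice of $c$.

The fiber of $x_3^{d_3c}$, of degree $Dce_3$, contains a monomial in $x_1,x_2$ alone, by the definition of $c$. Such a monomial is smaller than any monomial involving another variable, so $x_3^{d_3c}$ is not standard and the standard monomial of the fiber is some $x_1^px_2^q$. By Lemma~\ref{lem:groebner}, $x_3^{d_3c}-x_1^px_2^q\in\mathcal U_A$. Lemma~\ref{lem:triple} applied to $d_3ca_3=pa_1+qa_2$ gives $p=d_1\alpha$, $q=d_2\beta$ with $\alpha e_1+\beta e_2=ce_3$. We claim $\alpha,\beta>0$. If $\alpha=0$, then $e_2\mid ce_3$, so $e_2\mid c$, contradicting $c<e_2$. If $e_1\ge2$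 and $\beta=0$, then $e_1\mid c$, contradicting $c<e_1$. If $e_1=1$, then $\alpha+\beta e_2=e_3$, and since $x_1>x_2$ the smallest monomial has $\alpha$ as small as possible: $\alpha$ is the remainder of $e_3$ modulo $e_2$, so $\alpha<e_2<e_3$ and $\beta>0$. Thus the binomial involves three variables and is not a circuit.
\end{proof}

\section{Decomposition under (T) and the Graver basis}\label{sec:decomp}

For the converse we argue by induction on $n$, passing from $A$ to rescaled subsets. Minimal generation is awkward to carry through such an argument when we later build sets from pieces, so we use a weaker, purely arithmetic hypothesis and recover minimality as a conclusion.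

\begin{definition}\label{def:classT}
Let $\mathcal T$ be the class of nonempty finite sets $A$ of positive integers such that $\gcd(A)=1$, no element of $A$ divides another, and $A$ satisfies (T).
\end{definition}

The minimal generating set of a numerical semigroup lies in $\mathcal T$ if it satisfies (T). If $A\in\mathcal T$ and $\emptyset\ne B\subseteq A$, then $B/\gcd(B)\in\mathcal T$, since (T) and non-divisibility are invariant under scaling. The only one-element set in $\mathcal T$ is $\{1\}$. From now on $n=|A|$ and $L=\operatorname{lcm}(A)$.

In an ultrametric space, being at less than the maximal distance is an equivalence relation. The next lemma applies this to the $L_{ij}$ and shows that every prime power in $L$ is assigned to one class. In Example~\ref{ex:good} the classes are $\{1,2\}$ and $\{3\}$, with $B_1=\{2,3\}$, $P_1=12$, $B_2=\{1\}$, $P_2=5$.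

\begin{lemma}\label{lem:decomp}
Let $A\in\mathcal T$ with $n\ge2$. There are a partition of $\{1,\dots,n\}$ into $r\ge2$ classes $C_1,\dots,C_r$ and pairwise coprime positive integers $P_1,\dots,P_r$ with $L=P_1\cdots P_r$ such that:
\begin{enumerate}
\item[(a)] for $i\neq j$, we have $L_{ij}=L$ if and only if $i$ and $j$ lie in different classes;
\item[(b)] for $i\in C_s$ we have $a_i=(L/P_s)\,b_i$ with $b_i\in\mathbb N$, and $B_s=\{b_i:i\in C_s\}$ lies in $\mathcal T$;
\item[(c)] $\ell_s=\operatorname{lcm}(B_s)$ divides $P_s$, and $m_s=P_s/\ell_s\ge2$.
\end{enumerate}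
\end{lemma}

\begin{proof}
By (T), any two of $L_{ij},L_{ik},L_{jk}$ are comparable under divisibility. So for fixed $i$ the numbers $L_{ij}$ with $j\ne i$ form a chain. Their least common multiple is $L$, and it is the top of the chain:
\begin{equation}\label{eq:top}
\text{for every $i$ there is $j\neq i$ with $L_{ij}=L$.}
\end{equation}
Define $i\approx j$ if $i=j$ or $L_{ij}\ne L$. For distinct $i,j,k$, condition (T) says that $L_{ik}$ either equals one of $L_{ij},L_{jk}$ or divides both; in any case it divides one of them. If both are proper divisors of $L$, so is $L_{ik}$. Hence $\approx$ is an equivalence relation; let $C_1,\dots,C_r$ be its classes. Then (a) holds, and $r\ge2$ by \eqref{eq:top}.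

Let $p$ be a prime dividing $L$, and let $v_p$ denote the exponent of $p$. If $i,j$ lie in different classes, then $\max(v_p(a_i),v_p(a_j))=v_p(L)$ by (a). So all $i$ with $v_p(a_i)<v_p(L)$ lie in one class. Since $\gcd(A)=1$, some $i$ has $v_p(a_i)=0$; thus the class is well defined, we call it $C_{s(p)}$, and it contains an index $i$ with $p\nmid a_i$. Put $P_s=\prod_{s(p)=s}p^{v_p(L)}$. The $P_s$ are pairwise coprime with product $L$.

Let $i\in C_s$. Then $v_p(a_i)=v_p(L)$ whenever $s(p)\ne s$, and $a_i\mid L$, so $a_i=(L/P_s)b_i$ with $b_i\mid P_s$. In particular $\ell_s\mid P_s$. A prime dividing $\gcd(B_s)$ would divide $P_s$, but each prime $p\mid P_s$ fails to divide $a_i$, hence $b_i$, for some $i\in C_s$. So $\gcd(B_s)=1$, and $B_s\in\mathcal T$ as a rescaled subset of $A$.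

It remains to show $\ell_s\ne P_s$. If $C_s=\{i\}$, then $b_i=\ell_s=1$, and $P_s=1$ would make $a_i=L$ a multiple of the other elements of $A$. If $|C_s|\ge2$, then \eqref{eq:top} applied to $B_s$ gives $i\ne j$ in $C_s$ with $\operatorname{lcm}(b_i,b_j)=\ell_s$, so $(L/P_s)\ell_s=L_{ij}\ne L$ by (a).
\end{proof}

The hypothesis that no element divides another enters only to give $m_s\ge2$ for singleton classes. It cannot be dropped there: $\{2,3,6\}$ satisfies (T), and the class of $6$ has $P_s=1$. The inequality $m_s\geq2$ is what separates the degrees belonging to $B_s$ from the degree $L$.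

We keep this notation. The set $B_s$ is indexed by $C_s$, so $I_{B_s}$ lives in the variables $x_i$ with $i\in C_s$, and on monomials in these variables $\deg_A=(L/P_s)\deg_{B_s}$. Consequently the binomials of $I_{B_s}$ are exactly the binomials of $I_A$ in the variables of $C_s$. Any monomial factors as $x^u=\prod_sx^{u^s}$ with $x^{u^s}$ in the variables of $C_s$, and
\begin{equation}\label{eq:deg}
\deg_Ax^u=\sum_{s=1}^r\frac L{P_s}\deg_{B_s}x^{u^s}.
\end{equation}
Let $\Phi_s$ be the set of monomials in the variables of $C_s$ of $B_s$-degree $P_s$, equivalently of $A$-degree $L$. It is nonempty because $b_i\mid P_s$.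

\begin{lemma}\label{lem:crt}
Let $A\in\mathcal T$ with $n\ge2$.
\begin{enumerate}
\item[(a)] If $\deg_Ax^u-\deg_Ax^v=kL$ with $k\in\mathbb Z$, then $\deg_{B_s}x^{u^s}-\deg_{B_s}x^{v^s}=k_sP_s$ with $k_s\in\mathbb Z$ and $\sum_sk_s=k$.
\item[(b)] The $A$-fiber of $L$ is the disjoint union $\Phi_1\cup\dots\cup\Phi_r$.
\item[(c)] For $0\le h<P_s$, the $A$-fiber of $(L/P_s)h$ equals the $B_s$-fiber of $h$.
\end{enumerate}
\end{lemma}

\begin{proof}
Modulo $P_s$, the factor $L/P_t$ vanishes for $t\ne s$, and $L/P_s$ is a unit.

(a) Put $\delta_s=\deg_{B_s}x^{u^s}-\deg_{B_s}x^{v^s}$. Reducing $\sum_t(L/P_t)\delta_t=kL$ modulo $P_s$ gives $P_s\mid\delta_s$. Substituting $\delta_s=k_sP_s$ gives $\sum_sk_sL=kL$.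

(b) Apply (a) with $x^v=1$ and $k=1$. The $k_s$ are nonnegative with sum $1$, so one factor $x^{u^s}$ lies in $\Phi_s$ and the others equal $1$.

(c) Let $\deg_Ax^u=(L/P_s)h$ and $t\ne s$. Reducing \eqref{eq:deg} modulo $P_t$ gives $P_t\mid\deg_{B_t}x^{u^t}$. If this degree were positive, then $\deg_Ax^u\ge L>(L/P_s)h$. So $x^u=x^{u^s}$ has $B_s$-degree $h$. The reverse inclusion is \eqref{eq:deg}.
\end{proof}

Part (a) is a statement about differences of degrees. To bound primitive binomials we need actual divisors of the terms. The next lemma converts an excess of degree into divisors; it is the step in Example~\ref{ex:good} where two factors from $\{x^3,y^2\}$ were extracted from $x^u$.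

\begin{lemma}\label{lem:extract}
Let $A\in\mathcal T$ and $\deg_Ax^u-\deg_Ax^v=kL$ with $k\ge0$. Then $x^u$ is divisible by a product of $k$ monomials of $A$-degree $L$. Moreover, if $n\ge2$ and $k_s>0$ in Lemma~\textup{\ref{lem:crt}(a)}, then $x^{u^s}$ is divisible by a product of $k_s$ monomials of $\Phi_s$.
\end{lemma}

\begin{proof}
Induction on $n$. If $n=1$, then $A=\{1\}$, $L=1$ and $u_1\ge k$, so $x_1^k\mid x^u$. Let $n\ge2$ and let $s$ satisfy $k_s>0$. Then $\deg_{B_s}x^{u^s}-\deg_{B_s}x^{v^s}=k_sm_s\ell_s$ is $k_sm_s$ times $\operatorname{lcm}(B_s)$. By induction $x^{u^s}$ is divisible by a product of $k_sm_s$ monomials of $B_s$-degree $\ell_s$. Grouping them $m_s$ at a time gives $k_s$ monomials of $\Phi_s$. Different $s$ use different variables, so $x^u$ is divisible by a product of $\sum_{k_s>0}k_s\ge k$ monomials of degree $L$.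
\end{proof}

Without (T) the lemma fails. In Example~\ref{ex:bad}, $L=36=\deg(y^7z^2)-\deg(xy)$, but a divisor $y^\beta z^\gamma$ of $y^7z^2$ of degree $36$ would need $4\mid\gamma$, hence $\gamma=0$ and $\beta=9$.

\begin{proposition}\label{prop:graver}
Let $A\in\mathcal T$. Then $A$ is the minimal generating set of $\langle A\rangle$, we have $\mathcal M_A=\operatorname{Gr}_A$, the degree of every element of $\operatorname{Gr}_A$ divides $L$, and for $n\ge2$
\begin{equation}\label{eq:graver}
\operatorname{Gr}_A=\bigcup_{s=1}^r\operatorname{Gr}_{B_s}\ \cup\ \{x^u-x^v:\ x^u\in\Phi_s,\ x^v\in\Phi_t,\ s\ne t\}.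
\end{equation}
\end{proposition}

\begin{proof}
Induction on $n$. For $n=1$, $I_A=0$ and there is nothing to prove. Let $n\ge2$ and let $R$ be the right side of \eqref{eq:graver}.

\emph{Minimality.} A set generates minimally exactly when the fiber of each element $a_i$ is $\{x_i\}$. For $i\in C_s$ we have $b_i\le\ell_s<P_s$, so by Lemma~\ref{lem:crt}(c) the $A$-fiber of $a_i$ is the $B_s$-fiber of $b_i$, which is $\{x_i\}$ by induction.

\emph{$\operatorname{Gr}_A\subseteq R$.} Let $x^u-x^v$ be primitive and take the $k_s$ of Lemma~\ref{lem:crt}(a), with $\sum_sk_s=0$. Suppose first that all $k_s$ vanish, and choose $s$ with $(u^s,v^s)\ne(0,0)$. The monomials $x^{u^s},x^{v^s}$ have equal degree, and they are distinct because they share no variable and are not both $1$. So $x^{u^s}-x^{v^s}$ is a binomial of $I_A$, and primitivity gives $x^u-x^v=x^{u^s}-x^{v^s}$. This binomial lies in $I_{B_s}$ and is primitive there, since binomials of $I_{B_s}$ are binomials of $I_A$. Otherwise $k_s>0$ and $k_t<0$ for some $s\ne t$. Lemma~\ref{lem:extract}, applied to the pair $(x^u,x^v)$ and to the pair $(x^v,x^u)$, gives $x^{u'}\in\Phi_s$ dividing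 $x^u$ and $x^{v'}\in\Phi_t$ dividing $x^v$. These are distinct monomials of degree $L$, so primitivity gives $x^u=x^{u'}$ and $x^v=x^{v'}$.

\emph{$R\subseteq\mathcal M_A$, and degrees.} By induction, an element of $\operatorname{Gr}_{B_s}$ lies in $\mathcal M_{B_s}$ and has $B_s$-degree $\delta$ dividing $\ell_s$. Its $A$-degree $(L/P_s)\delta$ divides $L$. Since $\delta\le\ell_s<P_s$, Lemma~\ref{lem:crt}(c) says that the $A$-fiber graph of this degree is the $B_s$-fiber graph of $\delta$, so the binomial lies in $\mathcal M_A$ by Lemma~\ref{lem:markov}. If $x^u\in\Phi_s$ and $x^v\in\Phi_t$ with $s\ne t$, the degree is $L$. By Lemma~\ref{lem:crt}(b) the fiber is the union of $\Phi_1,\dots,\Phi_r$, and monomials from different sets share no variable; so $x^u$ and $x^v$ lie in different components and $x^u-x^v\in\mathcal M_A$.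

With Lemma~\ref{lem:inclusions}(c) we obtain $\operatorname{Gr}_A\subseteq R\subseteq\mathcal M_A\subseteq\operatorname{Gr}_A$.
\end{proof}

\section{Gr\"obner bases and freeness under (T)}\label{sec:sufficient}

The Graver basis \eqref{eq:graver} usually contains non-circuits, and we must show that none of them occurs in a reduced Gr\"obner basis, whatever the order. We replace the order by a property of monomials that every order imposes, the one that excluded $x^3y^2-z^5$ in Example~\ref{ex:good}. Call a monomial \emph{$A$-rigid} if no two distinct proper divisors of it have the same $A$-degree. For a monomial in the variables of $C_s$, being $A$-rigid and being $B_s$-rigid are the same, since the two degrees are proportional.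

\begin{lemma}\label{lem:rigid}
Let $A\in\mathcal T$ and let $w$ be an $A$-rigid monomial of degree $kL$ with $k\ge2$. Then $w$ is a power of one variable.
\end{lemma}

\begin{proof}
Induction on $n$; for $n=1$ there is only one variable. Let $n\ge2$. By Lemma~\ref{lem:extract} with $x^v=1$, the monomial $w$ is divisible by a product $w_1\cdots w_k$ of monomials of degree $L$, and comparing degrees gives $w=w_1\cdots w_k$. As $k\ge2$, the $w_i$ are proper divisors of equal degree, so $w=w_1^k$. By Lemma~\ref{lem:crt}(b), $w_1\in\Phi_s$ for some $s$. Thus $w$ is a $B_s$-rigid monomial of $B_s$-degree $kP_s=(km_s)\ell_s$ with $km_s\ge2$, and induction applies.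
\end{proof}

\begin{proposition}\label{prop:ugb}
If $A\in\mathcal T$, then $\mathcal U_A=\mathcal C_A$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:inclusions}(c) it suffices to show $\mathcal U_A\subseteq\mathcal C_A$. Let $x^u-x^v$ lie in a reduced Gr\"obner basis. By Lemma~\ref{lem:groebner} all proper divisors of both terms are standard, and there is at most one standard monomial in each degree; so both terms are $A$-rigid. Also $x^u-x^v\in\operatorname{Gr}_A$. It therefore suffices to prove, for all $A\in\mathcal T$, that a binomial in $\operatorname{Gr}_A$ with $A$-rigid terms is a circuit.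

We use induction on $n$; for $n=1$ the Graver basis is empty. Let $n\ge2$ and use \eqref{eq:graver}. If the binomial lies in $\operatorname{Gr}_{B_s}$, its terms are $B_s$-rigid, so by induction it involves two variables. If $x^u\in\Phi_s$ and $x^v\in\Phi_t$ with $s\neq t$, then $x^u$ is $B_s$-rigid of $B_s$-degree $m_s\ell_s$ with $m_s\ge2$, so it is a power of one variable by Lemma~\ref{lem:rigid} for $B_s$; the same holds for $x^v$ and $B_t$. In both cases the binomial is primitive and involves two variables, so it is a circuit by Lemma~\ref{lem:inclusions}(b).
\end{proof}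

For freeness, each step of an arrangement concerns a subset of $A$ and its last element. Since $\mathcal T$ is closed under passing to rescaled subsets, only the last step needs to be understood.

\begin{proposition}\label{prop:free}
Let $A\in\mathcal T$ with $n\ge2$ and let $i$ be any index. Then $\gcd(A\setminus\{a_i\})\,a_i\in\langle A\setminus\{a_i\}\rangle$.
\end{proposition}

\begin{proof}
Induction on $n$. Let $i\in C_s$. Since $\gcd(B_t)=1$, the elements $a_j$ with $j\in C_t$ have greatest common divisor $L/P_t$. Hence
\[
\gcd(a_j:j\notin C_s)=\gcd(L/P_t:t\ne s)=P_s ,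
\]
because $P_s$ divides each $L/P_t$ with $t\neq s$, each $L/P_t$ divides $L$, and a prime dividing $P_t$ with $t\ne s$ does not divide $L/P_t$.

If $C_s=\{i\}$, then $b_i=1$ and $\gcd(A\setminus\{a_i\})\,a_i=P_s\cdot(L/P_s)=L$, a multiple of any $a_j$ with $j\ne i$. (For $n=2$ both classes are singletons, which starts the induction.) If $|C_s|\ge2$, let $g=\gcd(B_s\setminus\{b_i\})$, a divisor of $P_s$. Then
\[
\gcd(A\setminus\{a_i\})=\gcd\bigl((L/P_s)g,\,P_s\bigr)=\gcd(g,P_s)=g .
\]
By induction $gb_i\in\langle B_s\setminus\{b_i\}\rangle$, and multiplying by $L/P_s$ gives $ga_i\in\langle A\setminus\{a_i\}\rangle$.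
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\mathcal S$ lies in one of the four classes, then $A$ satisfies (T) by Proposition~\ref{prop:necessary}. Conversely let $A$ satisfy (T), so $A\in\mathcal T$. By Proposition~\ref{prop:graver} and Lemma~\ref{lem:inclusions}(c), $\mathcal M_A=\operatorname{Gr}_A\supseteq\mathcal C_A$, so $\mathcal S\in\mathcal F_1\cap\mathcal F_4$. By Proposition~\ref{prop:ugb}, $\mathcal S\in\mathcal F_2$. For $\mathcal F_3$, fix an arrangement and $k\ge2$, and put $B=\{a_{\sigma(1)},\dots,a_{\sigma(k)}\}$. Then $B/g_k\in\mathcal T$, and its first $k-1$ elements have greatest common divisor $g_{k-1}/g_k$. Proposition~\ref{prop:free} for $B/g_k$ and the element $a_{\sigma(k)}/g_k$, multiplied by $g_k$, is the freeness condition at step $k$.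
\end{proof}

Let $\mathcal F$ denote the common class $\mathcal F_1=\dots=\mathcal F_4$.

\begin{corollary}\label{cor:local}
Let $\mathcal S$ have minimal generating set $A$. Then $\mathcal S\in\mathcal F$ if and only if $\langle B/\gcd(B)\rangle\in\mathcal F$ for every three-element subset $B\subseteq A$.
\end{corollary}

\begin{proof}
The set $B/\gcd(B)$ is the minimal generating set of the semigroup it generates, and (T) is a scale-invariant condition on triples. Apply Theorem~\ref{thm:main} to $A$ and to each $B/\gcd(B)$.
\end{proof}

\section{Classification by weighted trees}\label{sec:trees}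

By Theorem~\ref{thm:main} and the minimality statement of Proposition~\ref{prop:graver}, the minimal generating sets of the semigroups in $\mathcal F$ are exactly the sets in $\mathcal T$. Lemma~\ref{lem:decomp} splits such a set into smaller sets $B_s\in\mathcal T$ and numbers $m_s\geq2$; repeating this produces a tree whose vertices are the successive classes and whose weights are the numbers $m_s$. To turn this into a classification we need to know that the splitting can be reversed and is unique.

It is convenient to index by an arbitrary finite set $\Lambda$: a \emph{$\Lambda$-labeled set in $\mathcal T$} is a family $(a_i)_{i\in\Lambda}$ of distinct integers whose underlying set is in $\mathcal T$. A \emph{decomposition datum} on $\Lambda$ is a partition of $\Lambda$ into $r\ge2$ unordered classes $C_s$ together with, for each class, a $C_s$-labeled set $B_s=(b_i)_{i\in C_s}$ in $\mathcal T$ and an integer $P_s$ having $\ell_s=\operatorname{lcm}(B_s)$ as a proper divisor, the $P_s$ being pairwise coprime.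

\begin{lemma}\label{lem:converse}
Let $|\Lambda|\ge2$. Given a decomposition datum on $\Lambda$, put $L=\prod_sP_s$ and $a_i=(L/P_s)b_i$ for $i\in C_s$. Then $A=(a_i)_{i\in\Lambda}$ is a $\Lambda$-labeled set in $\mathcal T$ with $\operatorname{lcm}(A)=L$, and this construction is a bijection from decomposition data onto $\Lambda$-labeled sets in $\mathcal T$. Its inverse is given by Lemma~\textup{\ref{lem:decomp}}.
\end{lemma}

\begin{proof}
Since $\gcd(B_s)=1$, we have $\gcd(a_i:i\in C_s)=L/P_s$, so $\gcd(A)=\gcd_s(L/P_s)=1$: a prime dividing $P_s$ does not divide $L/P_s$. All $a_i$ divide $L$, since $b_i\mid P_s$.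

Let $i\in C_s$ and $j\in C_t$ with $s\ne t$. A prime $p\mid L$ has exponent $v_p(L)$ in $L/P_s$ if $p\nmid P_s$, and in $L/P_t$ if $p\mid P_s$. So $L_{ij}=L$, and $\operatorname{lcm}(A)=L$. If $i\ne j$ lie in the same class $C_s$, then $L_{ij}$ divides $(L/P_s)\ell_s$, a proper divisor of $L$. A triple inside one class satisfies (T) because $B_s$ does. In any other triple at least two of the three pairs cross classes, so two of the three numbers equal $L$, and the third divides $L$.

Inside a class the $a_i$ are distinct and none divides another, by the assumption on $B_s$. If $a_i\mid a_j$ with $i\in C_s$, $j\in C_t$, $s\neq t$, then $a_j=L_{ij}=L$; but $a_j\le(L/P_t)\ell_t<L$. So $A$ is a labeled set in $\mathcal T$.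

The datum is determined by $A$: the classes by the relation $L_{ij}\ne L$, then $P_s=L/\gcd(a_i:i\in C_s)$, then $b_i=a_iP_s/L$. This gives injectivity. Lemma~\ref{lem:decomp} attaches to every labeled set in $\mathcal T$ a datum that is mapped to it, which gives surjectivity and the last claim.
\end{proof}

\begin{definition}\label{def:tree}
A \emph{weighted tree} with $n$ leaves is a pair $(\Gamma,m)$, where $\Gamma$ is a finite rooted tree whose leaves are labeled $1,\dots,n$ and whose non-leaf (\emph{internal}) vertices $w$ have $r_w\ge2$ children, and $m$ assigns an integer $m_v\ge2$ to each non-root vertex $v$, subject to the following condition. Write $v\preceq w$ if $v$ lies on the path from the root to $w$, including $w$; then $\gcd(m_u,m_v)=1$ whenever $u\not\preceq v$ and $v\not\preceq u$. Weighted trees are considered up to isomorphisms preserving root, labels and weights. All products of weights below run over non-root vertices.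
\end{definition}

The \emph{Betti degrees} of $A$ are the degrees of the minimal generators of $I_A$, that is, of the elements of $\mathcal M_A$. The series $\sum_{s\in\mathcal S}t^s$ is the Hilbert series of $\mathbb K[x_1,\dots,x_n]/I_A$ for the $A$-grading. The \emph{Frobenius number} of $\mathcal S$ is the largest integer not in $\mathcal S$; it is $-1$ for $\mathcal S=\mathbb N$.

\begin{theorem}\label{thm:trees}
\begin{enumerate}
\item[(i)] The map $(\Gamma,m)\mapsto A(\Gamma,m)=(a_1,\dots,a_n)$, $a_i=\prod_{v\not\preceq i}m_v$, is a bijection from weighted trees onto the minimal generating sets, with a labeling of their elements, of the semigroups in $\mathcal F$.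
\item[(ii)] For $A=A(\Gamma,m)$, the set of Betti degrees is
\[
\{\operatorname{lcm}(a_i,a_j):i\ne j\}=\{\beta_w: w\text{ internal}\},\qquad \beta_w=\prod_{v\not\preceq w}m_v .
\]
The basis $\mathcal M_A=\operatorname{Gr}_A$ is given recursively by \eqref{eq:graver}, and $\mathcal U_A=\mathcal C_A$ has $\binom n2$ elements.
\item[(iii)] For $\mathcal S=\langle A(\Gamma,m)\rangle$,
\[
\sum_{s\in\mathcal S}t^s=\frac{\prod_{w\text{ internal}}(1-t^{\beta_w})^{r_w-1}}{\prod_{i=1}^n(1-t^{a_i})},
\]
and the Frobenius number of $\mathcal S$ is $\sum_{w}(r_w-1)\beta_w-\sum_ia_i$.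
\end{enumerate}
\end{theorem}

\begin{proof}
(i) We allow leaves labeled by any finite set $\Lambda$ and prove by induction on $|\Lambda|$ that the map is a bijection onto $\Lambda$-labeled sets in $\mathcal T$ and that $\operatorname{lcm}A(\Gamma,m)=\prod_vm_v$. If $|\Lambda|=1$, the tree is a single vertex, the products are empty, and $A=(1)$.

Let $|\Lambda|\ge2$. The root has children $s=1,\dots,r$ with $r\ge2$. Let $\Gamma_s$ be the subtree rooted at $s$, weighted on its non-root vertices, with leaf set $C_s$, and put $P_s=\prod_{v\in\Gamma_s}m_v$, the vertex $s$ included. Two non-root vertices of $\Gamma$ that are incomparable under $\preceq$ lie either in different subtrees or among the non-root vertices of one subtree, since $s\preceq v$ for all $v\in\Gamma_s$. So the coprimality condition for $(\Gamma,m)$ holds if and only if it holds for each $(\Gamma_s,m)$ and the $P_s$ are pairwise coprime. By induction $B_s=A(\Gamma_s,m)$ is a $C_s$-labeled set in $\mathcal T$ with $\ell_s=\prod_{v\in\Gamma_s,\,v\ne s}m_v$, and $P_s=m_s\ell_s$. Thus $(\Gamma,m)$ yields a decomposition datum. Conversely, a datum arises from exactly one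 weighted tree: induction gives a unique $(\Gamma_s,m)$ for each $B_s$, and the weight of $s$ must be $P_s/\ell_s\ge2$. For a leaf $i\in C_s$, the vertices $v\not\preceq i$ are all vertices of the $\Gamma_t$ with $t\ne s$ and the vertices $v\not\preceq i$ of $\Gamma_s$. Hence $a_i=(L/P_s)b_i$ with $L=\prod_tP_t=\prod_vm_v$, and Lemma~\ref{lem:converse} completes the induction. It also shows that this datum is the decomposition of $A(\Gamma,m)$ in Lemma~\ref{lem:decomp}, which we use below.

(ii) The statements on the four bases are Propositions~\ref{prop:graver} and~\ref{prop:ugb} and the description of circuits in Section~\ref{sec:intro}. We compare the three sets of numbers by induction; for $n=1$ all are empty. For $n\ge2$, each set consists of $L$ together with $L/P_s$ times the corresponding set for $\Gamma_s$, over all $s$. For Betti degrees this is \eqref{eq:graver}, since $r\ge2$ and the $\Phi_s$ are nonempty. For the $L_{ij}$ it follows from Lemma~\ref{lem:decomp}(a) and $L_{ij}=(L/P_s)\operatorname{lcm}(b_i,b_j)$ for $i,j\in C_s$. For the $\beta_w$, the root gives $\prod_vm_v=L$, and for $w$ internal in $\Gamma_s$ the count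 of vertices made in (i) shows that $\beta_w$ is $L/P_s$ times its value in $\Gamma_s$. The same induction shows that $L_{ij}=\beta_w$ for the last common vertex $w$ of the paths from the root to $i$ and to $j$.

(iii) Write $H_{\mathcal S}(t)=\sum_{s\in\mathcal S}t^s$. For $n=1$, $H_{\mathbb N}(t)=1/(1-t)$ agrees with the formula. Let $n\ge2$ and $\mathcal S_s=\langle B_s\rangle$. An element of $\mathcal S$ is a sum $\sum_s(L/P_s)\eta_s$ with $\eta_s\in\mathcal S_s$, but not uniquely, since $P_s$ can be moved from $\eta_s$ to $P_t$ in $\eta_t$. To remove this freedom let $\operatorname{Ap}_s$ be the set of $w\in\mathcal S_s$ with $w-P_s\notin\mathcal S_s$. As $P_s\in\mathcal S_s$, the elements of $\mathcal S_s$ in a residue class modulo $P_s$ are $w,w+P_s,w+2P_s,\dots$, where $w$ is the least of them, and $w$ is the only element of $\operatorname{Ap}_s$ in that class. Therefore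
\[
\sum_{w\in\operatorname{Ap}_s}t^w=(1-t^{P_s})H_{\mathcal S_s}(t).
\]
We claim that the elements of $\mathcal S$ are exactly the sums $kL+\sum_s(L/P_s)w_s$ with $k\in\mathbb N$ and $w_s\in\operatorname{Ap}_s$, each arising once. Such sums lie in $\mathcal S$ because $L\in\mathcal S$. Writing $\eta_s=w_s+k_sP_s$ puts any element in this form, with $k=\sum_sk_s$. Reduction modulo $P_s$ determines the class of $w_s$, hence $w_s$, and then $k$ is determined. Consequently
\[
H_{\mathcal S}(t)=\frac1{1-t^L}\prod_{s=1}^r(1-t^L)H_{\mathcal S_s}(t^{L/P_s})=(1-t^L)^{r-1}\prod_{s=1}^rH_{\mathcal S_s}(t^{L/P_s}).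
\]
The first factor is the contribution of the root, and substituting $t^{L/P_s}$ for $t$ in the formula for $\Gamma_s$ turns $b_i$ into $a_i$ and each $\beta_w$ for $\Gamma_s$ into $\beta_w$ for $\Gamma$. This proves the formula.

Let $G(t)=\sum t^\gamma$, the sum over the finitely many $\gamma\in\mathbb N\setminus\mathcal S$. Then $H_{\mathcal S}(t)=\bigl(1-(1-t)G(t)\bigr)/(1-t)$. As a rational function this has degree $\deg G$, the Frobenius number, if $G\neq0$, and degree $-1$ if $G=0$. The degree of the product formula is $\sum_w(r_w-1)\beta_w-\sum_ia_i$.
\end{proof}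

\begin{figure}[ht]
\centering
\begin{tikzpicture}[v/.style={circle,draw,minimum size=6mm,inner sep=1pt}]
\node[v,label=above:{$\beta=2100$}] (r) at (0,0) {};
\node[v,label=left:{$\beta=1050$}] (s) at (-2.4,-1.2) {$2$};
\node[v,label=right:{$\beta=420$}] (t) at (2.4,-1.2) {$5$};
\node[v,label=below:{$a_1=350$}] (a) at (-3.4,-2.4) {$3$};
\node[v,label=below:{$a_2=525$}] (b) at (-1.4,-2.4) {$2$};
\node[v,label=below:{$a_3=60$}] (c) at (1.4,-2.4) {$7$};
\node[v,label=below:{$a_4=84$}] (d) at (3.4,-2.4) {$5$};
\draw (r)--(s) (r)--(t) (s)--(a) (s)--(b) (t)--(c) (t)--(d);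
\end{tikzpicture}
\caption{The weighted tree of $A=\{350,525,60,84\}$. Weights are written inside the non-root vertices. The generator $a_i$ at a leaf and the Betti degree $\beta$ at an internal vertex are the products of the weights of all vertices off the path from the root to that vertex.}
\label{fig:tree}
\end{figure}

\begin{example}[the Betti degrees need not form a divisibility chain]\label{ex:four}
Take $B_1=\{2,3\}$, $P_1=12$ and $B_2=\{5,7\}$, $P_2=175$. Then $\ell_1=6$, $m_1=2$, $\ell_2=35$, $m_2=5$, $L=2100$, and Lemma~\ref{lem:converse} gives
\[
A=175\cdot\{2,3\}\cup12\cdot\{5,7\}=\{350,525,60,84\}\in\mathcal T ,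
\]
so $\langle A\rangle\in\mathcal F$. The tree is shown in Figure~\ref{fig:tree}; weights along a path from the root need not be coprime. The Betti degrees are $\operatorname{lcm}(350,525)=1050$, $\operatorname{lcm}(60,84)=420$ and $2100$, and neither of $420$ and $1050$ divides the other. Solving $2\alpha+3\beta=12$ and $5\alpha+7\beta=175$ gives
\[
\Phi_1=\{x_1^6,\ x_1^3x_2^2,\ x_2^4\},\qquad\Phi_2=\{x_3^{35-7j}x_4^{5j}:0\le j\le5\}.
\]
By \eqref{eq:graver}, $\mathcal M_A=\operatorname{Gr}_A$ consists of $x_1^3-x_2^2$, $x_3^7-x_4^5$ and the $3\cdot6=18$ differences of an element of $\Phi_1$ and an element of $\Phi_2$. Six of these twenty binomials are circuits, and they form $\mathcal U_A$. The Frobenius number is $(2100+1050+420)-(350+525+60+84)=2551$.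
\end{example}

\begin{thebibliography}{1}

\bibitem{GGOT}
Ignacio Garc\'ia Marco, Pedro A. Garc\'ia-S\'anchez, Ignacio Ojeda, Christos Tatakis,
\emph{Universally free numerical semigroups}, arXiv:2303.06474 (2023).

\end{thebibliography}
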